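
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Signs of theta quotients along residue classes}


\begin{abstract}
We study the coefficients $\phi_j$ of the quotient of a triple product in $q$ by $(q^n;q^n)_\infty$ which occurs in a conjecture from E.~Mukhin's work on alternating sums of Virasoro characters. The conjecture says that $\phi_j$ and $\phi_{j+n}$ never have strictly opposite signs. We disprove it: for $(q;q)_\infty/(q^{10};q^{10})_\infty$ one has $\phi_{65}=1$ and $\phi_{75}=-1$. We then show that, for a given $n$, the conjecture holds for all admissible values of the other parameters if and only if $n$ is a prime power. For prime powers each residue class modulo $n$ gives, up to one common sign and powers of $q$, a sum of at most two Virasoro characters. For the other $n$ the sign changes come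 from a competition between $P(m)-P(m-1)$ and $P(m-X)$, where $P$ is the partition function.
\end{abstract}

\section{The question and the answer}

Write $(x;Q)_\infty=\prod_{m\ge0}(1-xQ^m)$, $(x_1,\dots,x_k;Q)_\infty=\prod_i(x_i;Q)_\infty$ and $(q)_\infty=(q;q)_\infty$. The following conjecture is posed in \cite{Mukhin}.

\begin{conjecture}\label{conj}
Let $p,p'$ be relatively prime positive integers, and let $a,b,b',c$ be positive integers such that $2b\mid p$, $ab'\mid p'$, $a>c$ and $c$ is odd. Put $B=bb'$, $n=\frac{pp'}{2abb'}$ and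
\begin{equation}\label{product}
\frac{(q^{B(a-c)/2},\,q^{B(a+c)/2},\,q^{Ba};\,q^{Ba})_\infty}{(q^n;q^n)_\infty}=\sum_{j\ge0}\phi_jq^j .
\end{equation}
Then $\phi_j\phi_{j+n}\ge0$ for every $j\ge0$.
\end{conjecture}

Thus a zero coefficient is compatible with either sign. The step $n$ is the natural one: multiplication by $1/(q^n;q^n)_\infty$ does not mix exponents from different residue classes modulo $n$, so \eqref{product} is really a collection of $n$ separate series, and the conjecture compares neighbors inside one of them.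

The simplest cases are encouraging. If $n=1$, the three families of exponents in the numerator are pairwise disjoint and without repetition, since $0<\frac{a-c}2<\frac{a+c}2<a$. Hence the numerator cancels against part of $(q)_\infty$, and what remains is a product of factors $1/(1-q^i)$; all $\phi_j$ are nonnegative. If $a=3$ and $B=c=1$, the numerator is $(q;q^3)_\infty(q^2;q^3)_\infty(q^3;q^3)_\infty=(q)_\infty$, and \eqref{product} is $(q)_\infty/(q^n;q^n)_\infty$. For $n=2$ this is $\prod_{i\ge1}(1-q^{2i-1})$, so $(-1)^j\phi_j\ge0$, which is the expected pattern. A known special case goes further: G.~Andrews proved that for this product and every prime $n$ the coefficients $\phi_j$ and $\phi_{j+n}$ have the same sign. The results below show how far this extends: what matters is that $n$ be a prime power.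

\begin{theorem}\label{thm:counter}
For $a=3$, $b=b'=c=1$, $p=20$, $p'=3$ (so $B=1$, $n=10$), Conjecture~\ref{conj} fails: $\phi_{65}=1$ and $\phi_{75}=-1$.
\end{theorem}

\begin{theorem}\label{thm:positive}
In the setting of Conjecture~\ref{conj}, let $n=n_0\ell^m$ with $\ell$ prime, $m\ge0$, $\ell\nmid n_0$, where every prime divisor of $n_0$ divides $a$ but not $c$ ($n_0=1$ is allowed). Then $\phi_j\phi_{j'}\ge0$ whenever $j\equiv j'\pmod n$.
\end{theorem}

\begin{theorem}\label{thm:negative}
If $n$ is not a prime power, there are admissible $a,B,c$ with this $n$, and some $j$, with $\phi_j\phi_{j+n}<0$. If $n$ is a product of two distinct primes, one may take $B=1$ and infinitely many values of $a$.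
\end{theorem}

\begin{corollary}\label{cor:class}
Conjecture~\ref{conj} holds for all admissible data with a given $n$ if and only if $n$ is a prime power ($n=1$ included).
\end{corollary}

Indeed, if $n=\ell^m$, Theorem~\ref{thm:positive} applies with $n_0=1$ and imposes no condition on $a,B,c$; the converse is Theorem~\ref{thm:negative}. The conclusion of Theorem~\ref{thm:positive} is stronger than the conjecture: a class with signs $+,0,-$ would satisfy $\phi_j\phi_{j+n}\ge0$. For $(q)_\infty/(q^n;q^n)_\infty$, where $a=3$ and $c=1$, Theorem~\ref{thm:positive} covers all $n=3^e\ell^m$, hence all $n\le9$. So $n=10$ is the smallest failure in Andrews' family.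

Section~\ref{sec:reform} rewrites the problem, and Section~\ref{sec:counter} gives the counterexample. Section~\ref{sec:pos} proves Theorem~\ref{thm:positive} by recognizing each residue class as a combination of irreducible Virasoro characters. Section~\ref{sec:neg} proves Theorem~\ref{thm:negative} by placing the mechanism of the counterexample into an infinite family and analyzing it with the Hardy--Ramanujan formula.

\section{Reformulation}\label{sec:reform}

Let $P(m)$ be the number of partitions of $m$, with $P(m)=0$ if $m<0$ or $m\notin\mathbb Z$.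

\begin{lemma}\label{lem:adm}
The data of Conjecture~\ref{conj} give exactly the quadruples $(a,c,B,n)$ of positive integers with $a>c$ and $a,c$ odd.
\end{lemma}
\begin{proof}
Since $2\mid p$, the coprime number $p'$ is odd, and so is its divisor $a$. Conversely, given $(a,c,B,n)$, let $b'$ and $n_2$ be the largest divisors of $B$ and of $n$ composed of primes dividing $a$. Put $b=B/b'$, $n_1=n/n_2$, $p=2bn_1$, $p'=ab'n_2$. All primes of $p'$ divide the odd number $a$, while $2bn_1$ is prime to $a$, so $\gcd(p,p')=1$. The divisibilities are clear, and $pp'/(2abb')=n_1n_2=n$.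
\end{proof}

From now on we work with such quadruples. Jacobi's triple product $\sum_k(-1)^kz^kQ^{k^2/2}=(zQ^{1/2},z^{-1}Q^{1/2},Q;Q)_\infty$ with $Q=q^{Ba}$, $z=q^{-Bc/2}$ shows that the numerator of \eqref{product} is $\sum_{k\in\mathbb Z}(-1)^kq^{e(k)}$, where
\begin{equation}\label{e}
e(k)=\tfrac B2\,k(ak-c)=\tfrac{B}{8a}\bigl((2ak-c)^2-c^2\bigr).
\end{equation}
Because $a,c$ are odd, $k(ak-c)$ is even; because $a>c>0$, it is nonnegative. So $e(k)\in\mathbb Z_{\ge0}$, and
\begin{equation}\label{phi}
\phi_j=\sum_{k\in\mathbb Z}(-1)^k\,P\bigl((j-e(k))/n\bigr).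
\end{equation}
Replacing $c$ by $-c$ amounts to $k\mapsto-k$ and changes nothing in \eqref{phi}. We put $\phi_j=0$ for $j<0$, in agreement with \eqref{phi}. For an integer $r$ let
\[
\mathrm{Sol}_r=\{k\in\mathbb Z:\ e(k)\equiv r\pmod n\}.
\]
Selecting the exponents $\equiv r$ in \eqref{product} and writing $q$ for $q^n$ gives
\begin{equation}\label{class}
\sum_{j\equiv r\,(n)}\phi_j\,q^{j/n}=\frac1{(q)_\infty}\sum_{k\in\mathrm{Sol}_r}(-1)^kq^{e(k)/n}.
\end{equation}
The conjecture thus asks about the signs of a sparse signed sum, selected by a quadratic congruence and then multiplied by the partition generating function. The congruence is governed by the identity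
\begin{equation}\label{diff}
e(k)-e(k')=\tfrac B2\,(k-k')\bigl(a(k+k')-c\bigr),
\end{equation}
in which the factors $k-k'$ and $a(k+k')-c$ have opposite parity.

\section{The counterexample}\label{sec:counter}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The hypotheses hold: $\gcd(20,3)=1$, $2\mid20$, $3\mid3$, $3>1$, $c=1$ is odd, and $n=\frac{20\cdot3}{2\cdot3}=10$. The product is $(q)_\infty/(q^{10};q^{10})_\infty$, and
\[
(q)_\infty=1-q-q^2+q^5+q^7-q^{12}-q^{15}+q^{22}+q^{26}-q^{35}-q^{40}+q^{51}+q^{57}-q^{70}-q^{77}+\cdots .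
\]
The exponents at most $75$ that are $\equiv5\pmod{10}$ are $5$ (sign $+$), $15$ ($-$) and $35$ ($-$). By \eqref{phi}, for $0\le m\le7$,
\begin{equation}\label{three}
\phi_{5+10m}=P(m)-P(m-1)-P(m-3).
\end{equation}
Hence $\phi_{65}=11-7-3=1$ and $\phi_{75}=15-11-5=-1$.
\end{proof}

Formula \eqref{three} shows the mechanism in its smallest form. The difference $P(m)-P(m-1)$ is of smaller order than $P(m)$, and it competes with $P(m-3)$, a full partition number with a delay. For $m=0,\dots,7$ the values of \eqref{three} are $1,0,1,0,1,0,1,-1$: the delayed term wins for the first time at $m=7$, and there the sign switches between two consecutive indices. Section~\ref{sec:neg} produces the same competition, with a large delay $X$, for every product of two distinct primes.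

\section{Prime powers: proof of Theorem~\ref{thm:positive}}\label{sec:pos}

\subsection{Virasoro characters}

For coprime $M,M'\ge2$ and $1\le\rho\le M'-1$, $1\le\sigma\le M-1$, the character formula of Feigin--Fuchs \cite{FF} and Rocha-Caridi \cite{RC} says that
\begin{equation}\label{char}
\chi_{\rho,\sigma}=\frac1{(q)_\infty}\sum_{j\in\mathbb Z}\Bigl(q^{\,j(MM'j+M\rho-M'\sigma)}-q^{\,(Mj+\sigma)(M'j+\rho)}\Bigr)
\end{equation}
is the graded dimension of an irreducible Virasoro module. All we use is the consequence that \emph{the coefficients of $\chi_{\rho,\sigma}$ are nonnegative}. Completing squares, put for arbitrary $\rho,\sigma\in\mathbb Z$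
\begin{equation}\label{K}
K_{\rho,\sigma}=\sum_{j\in\mathbb Z}\Bigl(q^{(2MM'j+M\rho-M'\sigma)^2/(4MM')}-q^{(2MM'j+M\rho+M'\sigma)^2/(4MM')}\Bigr).
\end{equation}
Since $(M\rho+M'\sigma)^2=(M\rho-M'\sigma)^2+4MM'\rho\sigma$, in the range of \eqref{char} we have
\begin{equation}\label{Kchi}
K_{\rho,\sigma}/(q)_\infty=q^{(M\rho-M'\sigma)^2/(4MM')}\,\chi_{\rho,\sigma}.
\end{equation}

\begin{lemma}\label{lem:K}
Let $s$ be the sign ($1$, $0$ or $-1$) of $\sin\frac{\pi\rho}{M'}\sin\frac{\pi\sigma}{M}$. If $s=0$ then $K_{\rho,\sigma}=0$. Otherwise $s\,K_{\rho,\sigma}/(q)_\infty$ has nonnegative coefficients. Consequently $K_{\rho,\sigma}/(q)_\infty$ and $-K_{\rho+M',\sigma}/(q)_\infty$ have coefficients of the same weak sign.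
\end{lemma}
\begin{proof}
Replacing $\rho$ by $\rho+2M'$ or $\sigma$ by $\sigma+2M$ only shifts $j$ in each of the two sums. Replacing $\sigma$ by $-\sigma$ interchanges the two sums; so does replacing $\rho$ by $-\rho$, after $j\mapsto-j$. Hence $K$ is $2M'$-periodic and odd in $\rho$, and $2M$-periodic and odd in $\sigma$. If $M'\mid\rho$, then $\rho\equiv-\rho\pmod{2M'}$, so $K_{\rho,\sigma}=-K_{\rho,\sigma}=0$; likewise if $M\mid\sigma$. Otherwise $\rho\equiv\pm\bar\rho\pmod{2M'}$ with $1\le\bar\rho<M'$, and the sign is that of $\sin\frac{\pi\rho}{M'}$; similarly $\sigma\equiv\pm\bar\sigma\pmod{2M}$ with $1\le\bar\sigma<M$. So $K_{\rho,\sigma}=s\,K_{\bar\rho,\bar\sigma}$, and \eqref{Kchi} applies. The last claim holds because $\sin\frac{\pi(\rho+M')}{M'}=-\sin\frac{\pi\rho}{M'}$.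
\end{proof}

\subsection{The case $n=5$ by hand}

Take $a=3$, $B=c=1$, $n=5$, so $e(k)=\frac12k(3k-1)$, and use $M=10$, $M'=3$. Modulo $5$ the values $e(0),\dots,e(4)$ are $0,1,0,2,2$.

\emph{The class $r=1$} consists of $k\equiv1\pmod 5$, that is, $k=1+10j$ (sign $-$) and $k=6+10j$ (sign $+$). Here $(e(1+10j)-1)/5=j(30j+5)$ and $(e(6+10j)-1)/5=(10j+5)(3j+2)$. By \eqref{char} and \eqref{class},
\[
\sum_i\phi_{5i+1}q^i=-\chi_{2,5}.
\]

\emph{The class $r=0$} consists of $k\equiv0,2\pmod5$, that is, $k\equiv0,7,5,2\pmod{10}$. By \eqref{e}, $e(k)/5=(\lambda_k^2-1)/120$ with $\lambda_k=6k-1$. For $k=0,7$ we get $\lambda_k=-1=10\cdot2-3\cdot7$ and $41=10\cdot2+3\cdot7$, with signs $+$ and $-$; these two classes give $K_{2,7}$. For $k=5,2$ we get $\lambda_k=29=10\cdot5-3\cdot7$ and $11\equiv10\cdot5+3\cdot7\pmod{60}$, with signs $-$ and $+$; these give $-K_{5,7}=K_{1,7}$. Since $(10-21)^2/120-1/120=1$,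
\[
\sum_i\phi_{5i}q^i=\chi_{2,7}+q\,\chi_{1,7}.
\]
So, up to powers of $q$, these classes are one character with a sign, or a sum of two characters with a common sign. In the second case the two pairs differ by the half-period $k\mapsto k+n$, which changes $(-1)^k$; at the same time $\rho\mapsto\rho+M'$ changes the sign of the sine. The two changes cancel. The general proof finds this structure whenever no reduction to a smaller $n$ is available.

\subsection{The congruence $e(k)\equiv r$}

Call $(a,c,B,n)$ \emph{coherent} if $\phi_j\phi_{j'}\ge0$ for all $j\equiv j'\pmod n$. We prove Theorem~\ref{thm:positive}, i.e.\ coherence, by strong induction on $n$. Three reductions, applied in this order, come first.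

\begin{itemize}
\item[(R1)] Let $g=\gcd(B,n)>1$. By \eqref{e} every $e(k)$ is divisible by $g$, and the product is that for $(a,c,B/g,n/g)$ evaluated at $q^g$. The hypothesis of the theorem persists since $n/g$ divides $n$; induction applies.
\item[(R2)] Let $m\ge1$, $\ell\mid a$ and $\ell\mid c$. Then $\ell$ is odd, and by \eqref{e} the product is that for $(a/\ell,c/\ell,B,n/\ell)$ evaluated at $q^\ell$. Primes dividing $n_0$ differ from $\ell$, so they divide $a/\ell$ and not $c/\ell$; induction applies.
\item[(R3)] Let $m\ge1$, $\ell\mid a$ and $\ell\nmid c$. Then $\ell$ qualifies as a prime of $n_0$. We absorb $\ell^m$ into $n_0$ and have $m=0$ afterwards.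
\end{itemize}

So from now on let $\gcd(B,n)=1$, let $m=0$ or $\ell\nmid a$, and let every prime divisor of $n_0$ divide $a$ but not $c$. Put $Q=\ell^m$. Note that $n_0$ is odd because $a$ is, that $\gcd(n_0,2Q)=1$, and that $a$ is invertible modulo $2Q$.

The idea is to match the classes in $\mathrm{Sol}_r$ in pairs of opposite sign, each of which gives one function $K_{\rho,\sigma}$. For a class $\kappa$ modulo $2n=n_0\cdot2Q$ define its \emph{partner} $\kappa^*$ modulo $2n$ by
\begin{equation}\label{partner}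
\kappa^*\equiv\kappa\pmod{n_0},\qquad \kappa^*\equiv c/a-\kappa\pmod{2Q}.
\end{equation}
As $a$ and $c$ are odd, $\kappa^*$ and $\kappa$ have opposite parity, so the partner enters \eqref{class} with the opposite sign.

\begin{lemma}\label{lem:sol}
Under these assumptions let $\kappa\in\mathrm{Sol}_r$. Then $\mathrm{Sol}_r$ is a union of classes modulo $2n$ which contains $\kappa^*$, and as a set of such classes it is
\begin{itemize}
\item[$(\alpha)$] $\{\kappa,\kappa^*\}$, if $\ell=2$ and $m\ge1$, or if $m=0$, or if $\ell$ is odd, $m=1$ and $\ell\mid2a\kappa-c$;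
\item[$(\beta)$] $\{\kappa,\kappa^*,\kappa+n,\kappa^*+n\}$, with $n$ odd and $(\kappa+n)^*=\kappa^*+n$, if $\ell$ is odd, $m\ge1$ and $\ell\nmid2a\kappa-c$.
\end{itemize}
In the remaining case, $\ell$ odd, $m\ge2$, $\ell\mid2a\kappa-c$, every $k\in\mathrm{Sol}_r$ satisfies $\ell\mid2ak-c$.
\end{lemma}
\begin{proof}
By \eqref{diff}, $k\in\mathrm{Sol}_r$ means $2n\mid B(k-\kappa)(a(k+\kappa)-c)$. The product of the last two factors is always even. If $n$ is even then $B$ is odd, hence prime to $2n$; if $n$ is odd only divisibility by $n$ matters, and $B$ is prime to $n$. In either case the condition is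
\begin{equation}\label{cond}
2n\mid(k-\kappa)\bigl(a(k+\kappa)-c\bigr).
\end{equation}
It depends only on $k$ modulo $2n$. It is satisfied by $k\equiv\kappa$, and also by $k\equiv\kappa^*$, since then $n_0$ divides the first factor and $2Q$ the second. Modulo a prime $\ell'\mid n_0$ the second factor is $\equiv-c\not\equiv0$, because $\ell'\mid a$ and $\ell'\nmid c$. So \eqref{cond} forces $k\equiv\kappa\pmod{n_0}$, and it remains to look at $2Q$.

If $\ell=2$ and $m\ge1$, one factor in \eqref{cond} is odd, so $2Q$ divides the other: $k\equiv\kappa$ or $k\equiv c/a-\kappa\pmod{2Q}$. This is $(\alpha)$.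

In all other cases $n$ is odd, parity imposes no condition, and each class modulo $n$ is a union of two classes $k,k+n$ modulo $2n$ of opposite parity. If $m=0$, then $\mathrm{Sol}_r$ is one class modulo $n$. Since it contains $\kappa^*$, of parity opposite to $\kappa$, we get $\kappa^*=\kappa+n$ and $(\alpha)$. Now let $\ell$ be odd and $m\ge1$, so the condition modulo $Q$ is $Q\mid(k-\kappa)(a(k+\kappa)-c)$.

If $\ell\nmid2a\kappa-c$, then $\ell$ cannot divide both factors, since $k\equiv\kappa\pmod\ell$ makes the second one $\equiv2a\kappa-c$. So $k\equiv\kappa$ or $k\equiv c/a-\kappa\pmod Q$, and these classes are distinct. This gives two classes modulo $n$, that is, the four classes in $(\beta)$. Both $(\kappa+n)^*$ and $\kappa^*+n$ are $\equiv\kappa\pmod{n_0}$; modulo $2Q$ they are $c/a-\kappa-n$ and $c/a-\kappa+n$, which agree as $2Q\mid2n$.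

If $\ell\mid2a\kappa-c$, then $c/a-\kappa\equiv\kappa\pmod\ell$, so either factor being divisible by $\ell$ gives $k\equiv\kappa\pmod\ell$, whence $2ak\equiv c\pmod\ell$. If moreover $m=1$, then $\mathrm{Sol}_r$ is one class modulo $n$, and $(\alpha)$ follows as for $m=0$.
\end{proof}

The remaining case of the lemma, where the quadratic congruence degenerates, is again a reduction. It concerns one residue class $r$ rather than the whole product.

\begin{itemize}
\item[(R4)] Let $\ell$ be odd, $m\ge2$, and $\ell\mid2ak-c$ for all $k\in\mathrm{Sol}_r\ne\emptyset$. Choose $\kappa\in\mathbb Z$ with $2a\kappa\equiv c\pmod\ell$ and put $c'=(c-2a\kappa)/\ell$, which is odd. Changing $\kappa$ by $\ell$ changes $c'$ by $2a$, so we may assume $-a<c'\le a$. Now $a\mid c'$ would imply $a\mid c$, which is impossible as $0<c<a$; so $0<|c'|<a$. As $\ell\nmid2a$, every $k\in\mathrm{Sol}_r$ is of the form $k=\kappa+\ell k'$, and then $2ak-c=\ell(2ak'-c')$. Hence by \eqref{e}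
\[
e(k)=\ell^2e'(k')+C,\qquad e'(k')=\tfrac B2k'(ak'-c'),\quad C=e(\kappa).
\]
Since $\ell^2\mid n$ and $\mathrm{Sol}_r\ne\emptyset$, we have $\ell^2\mid r-C$. Put $n'=n/\ell^2$. Then $\kappa+\ell k'\in\mathrm{Sol}_r$ if and only if $e'(k')\equiv(r-C)/\ell^2\pmod{n'}$. As $(-1)^{\kappa+\ell k'}=(-1)^\kappa(-1)^{k'}$, formula \eqref{phi} gives
\[
\phi_{r+in}=(-1)^\kappa\,\phi'_{(r-C)/\ell^2+in'}\qquad\text{for all }i\in\mathbb Z,
\]
with $\phi'$ belonging to $(a,|c'|,B,n')$. Primes dividing $n_0$ divide $a$, and $\ell c'\equiv c\pmod a$, so they do not divide $c'$. By induction the coefficients in the class $r$ have one weak sign.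
\end{itemize}

\subsection{The main case}

If $\mathrm{Sol}_r=\emptyset$, all $\phi_j$ with $j\equiv r$ vanish. So fix $r$ with $\mathrm{Sol}_r\ne\emptyset$ to which (R4) does not apply, and let $\kappa\in\mathrm{Sol}_r$; we are in case $(\alpha)$ or $(\beta)$. Let $b'$ be the largest divisor of $B$ composed of primes dividing $a$, $b=B/b'$, and
\[
M=2bQ,\qquad M'=ab'n_0 .
\]
All primes of $M'$ divide $a$, whereas $2$, $b$ and $Q$ are prime to $a$. So $M,M'$ are coprime, $M\ge2$, $M'\ge3$, and $MM'=2aBn$. With $\lambda_k=B(2ak-c)$, \eqref{e} becomes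
\begin{equation}\label{lambda}
\frac{e(k)}n=\frac{\lambda_k^2}{4MM'}-\frac{Bc^2}{8an},\qquad \lambda_{k+n}=\lambda_k+MM'.
\end{equation}
Thus the class of $k$ modulo $2n$ corresponds to a class of $\lambda_k$ modulo $2MM'$, as in \eqref{K}. Write $\lambda_\kappa=M\rho-M'\sigma$ with integers $\rho,\sigma$. We claim
\begin{equation}\label{star}
\lambda_{\kappa^*}\equiv M\rho+M'\sigma\pmod{2MM'} .
\end{equation}
Since $\mathrm{lcm}(2M,2M')=2MM'$, it suffices to check this modulo $2M$ and modulo $2M'$. First, $\lambda_{\kappa^*}+\lambda_\kappa=2bb'(a(\kappa+\kappa^*)-c)$ is divisible by $4bQ=2M$, by \eqref{partner}; so $\lambda_{\kappa^*}\equiv-M\rho+M'\sigma\equiv M\rho+M'\sigma\pmod{2M}$. Second, $\lambda_{\kappa^*}-\lambda_\kappa=2abb'(\kappa^*-\kappa)$ is divisible by $2ab'n_0=2M'$; so $\lambda_{\kappa^*}\equiv M\rho-M'\sigma\equiv M\rho+M'\sigma\pmod{2M'}$.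

Because $\kappa$ and $\kappa^*$ have opposite parity, \eqref{lambda} and \eqref{star} show that the classes $\kappa,\kappa^*$ contribute $(-1)^\kappa K_{\rho,\sigma}$ to $\sum_{k\in\mathrm{Sol}_r}(-1)^kq^{e(k)/n}$, up to the common factor $q^{-Bc^2/(8an)}$. In case $(\alpha)$ this is everything, and Lemma~\ref{lem:K} with \eqref{class} shows that the $\phi_j$, $j\equiv r$, have one weak sign. In case $(\beta)$ the other pair is $\kappa+n$ and its partner $\kappa^*+n$. Here $(-1)^{\kappa+n}=-(-1)^\kappa$, and $\lambda_{\kappa+n}=M(\rho+M')-M'\sigma$. The total is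
\[
(-1)^\kappa\bigl(K_{\rho,\sigma}-K_{\rho+M',\sigma}\bigr),
\]
and by the last statement of Lemma~\ref{lem:K} both terms contribute with the same sign. This proves Theorem~\ref{thm:positive}. \qed

\begin{remark}\label{rem:ten}
The argument shows what goes wrong at $n=10$, $a=3$, $B=c=1$, $r=5$. Here $\mathrm{Sol}_5$ consists of the classes $2,5,10,17$ modulo $20$. With $M=20$, $M'=3$ the map $k\mapsto c/a-k\equiv7-k$ pairs $2$ with $5$ and $10$ with $17$. As $\lambda_2=11=20\cdot1-3\cdot3$, $\lambda_{10}=59=20\cdot4-3\cdot7$ and $K_{4,7}=-K_{2,7}$, we get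
\[
\sum_i\phi_{5+10i}\,q^i=\chi_{1,3}-q\,\chi_{2,7},
\]
a \emph{difference} of characters. The second pair now comes from reflecting modulo $5$ alone, not from the half-period, and its sign is not controlled.
\end{remark}

\begin{remark}
The condition in Theorem~\ref{thm:positive} that primes of $n_0$ do not divide $c$ cannot be dropped. For $(a,c,B,n)=(15,5,1,50)$ with $n_0=25$, $\ell=2$, the product is $(q^5;q^5)_\infty/(q^{50};q^{50})_\infty$, and by Theorem~\ref{thm:counter} its coefficients at $q^{325}$ and $q^{375}$ are $1$ and $-1$.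
\end{remark}

\section{Other $n$: proof of Theorem~\ref{thm:negative}}\label{sec:neg}

\subsection{Reduction and plan}

The product for $(a,c,tB,tn)$ is the product for $(a,c,B,n)$ evaluated at $q^t$. So a failure $\phi_j\phi_{j+n}<0$ for $n$ gives a failure for every multiple $tn$, with $tB$ in place of $B$. An $n$ that is not a prime power is a multiple of a product of two distinct primes. Hence it suffices to treat
\[
n=uv,\qquad u<v\ \text{primes},\qquad B=1,
\]
and to find failures for infinitely many $a$. Note that $v$ is odd.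

We look for a residue class in which, as in \eqref{three}, the coefficients are, up to one common sign,
\[
F_m=P(m)-P(m-1)-P(m-X)+\text{(small)},
\]
with $X$ growing linearly in $a$. Since $P(m)\approx\mathrm{const}\cdot m^{-1}e^{\mu\sqrt m}$ with $\mu=\pi\sqrt{2/3}$, we expect
\[
P(m)-P(m-1)\approx\frac{\mu}{2\sqrt m}P(m),\qquad P(m-X)\approx P(m)\,e^{-\mu X/(2\sqrt m)}.
\]
So $F_m$ should be positive for $m$ just below $x(X)$ and negative for $m$ just above it, where the crossover $x=x(X)$ satisfies $\mu X/(2\sqrt x)\approx\frac12\log x$.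

A sign change is not yet a counterexample: the signs could be $+,0,-$. Near the crossover, a zero, or any value of $F_m$ whose sign we cannot determine, is possible only if $x(X)$ is very close to an integer. We exclude this for infinitely many $a$: as $a$ runs through an arithmetic progression so does $X$, and the function $x(X)$ grows faster than linearly while $x''(X)\to0$. Such a function cannot stay near integers along an arithmetic progression, because the nearby integers would have second differences tending to $0$, hence eventually equal to $0$, and would grow linearly. To make this work, we must know the sign of $F_m$ outside a distance $o(1)$ from $x(X)$, and this dictates how small the remaining terms must be.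

\subsection{The family}

Let $w=u$ if $u$ is odd and $w=4$ if $u=2$. Put
\[
N=wv,\qquad f=w\lceil v/w\rceil,\qquad \gamma=f-v .
\]
Since $w\nmid v$, we have $1\le\gamma\le w-1$. If $u$ is odd, then $\gamma\le u-1<v$. If $u=2$, then $\gamma=1$ for $v\equiv3\pmod4$, and $\gamma=3$ with $v\ge5$ for $v\equiv1\pmod4$. So always $\gamma<v$. Thus $v<f<2v$, so $v\nmid f$, and $f+v<3v\le N$:
\begin{equation}\label{order}
0<v<f<f+v<N .
\end{equation}
Let $\varepsilon=1$ if $f$ is odd and $\varepsilon=-1$ if $f$ is even. We consider integers $a>u$ with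
\begin{equation}\label{aclass}
\gcd(a,2u)=1,\qquad af\equiv-2u\varepsilon\pmod v .
\end{equation}
These conditions depend only on $a$ modulo $2n$, and they have solutions (take $a\equiv1\pmod{2u}$; recall $v\nmid f$). We fix one such class of $a$ modulo $2n$. Since $v\nmid2u$, every such $a$ is odd and prime to $n$. Put $g=2u\varepsilon-av$, which is odd, and
\begin{equation}\label{t}
t(D)=\frac{D(aD+g)}{2n}=\frac a{2n}D(D-v)+\frac{\varepsilon D}v,\qquad \mathrm{Sol}=\{D\in\mathbb Z:\ t(D)\in\mathbb Z\}.
\end{equation}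
The idea of this choice is that the quadratic is almost symmetric about $v/2$. The points $0$ and $v$, of opposite parity, have the values $t(0)=0$ and $t(v)=\varepsilon$, and will give $P(m)-P(m-1)$. The next smallest value of $D(D-v)$ on $\mathrm{Sol}$ is $f\gamma$, at $D=f$ (see Lemma~\ref{lem:gap}), and gives the delay.

\begin{lemma}\label{lem:Sol}
$\mathrm{Sol}=\{0,v,f,f+v\}+N\mathbb Z$.
\end{lemma}
\begin{proof}
The condition is $2uv\mid D\bigl(a(D-v)+2u\varepsilon\bigr)$. Modulo $v$ it says $D\equiv0$ or $aD\equiv-2u\varepsilon$, that is, $D\equiv0$ or $f$, by \eqref{aclass}. If $u$ is odd, then modulo $u$ it says $D\equiv0$ or $v$, and modulo $2$ it is automatic, since $a,g$ are odd. If $u=2$, then modulo $4$ it says $4\mid D(D-v)$; exactly one of $D,D-v$ is even, so $D\equiv0$ or $v\pmod4$. In both cases $D\equiv0$ or $v\pmod w$. Since $w\mid f$, the four combinations are represented by $0,v,f,f+v$.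
\end{proof}

\emph{The data.} Let $c_0\equiv-g\pmod{2a}$ with $-a<c_0\le a$; it is odd. If $a\mid c_0$, then $a\mid g$, so $a\mid2u$, so $a\mid u$, contradicting $a>u$. Hence $0<|c_0|<a$, and we take $c=|c_0|$, $B=1$. Write $g=2as-c_0$ with $s\in\mathbb Z$, and $e_0(k)=\frac12k(ak-c_0)$. Then
\[
e_0(s+D)=e_0(s)+\tfrac12D(aD+2as-c_0)=e_0(s)+n\,t(D).
\]
By \eqref{phi} (with $k\mapsto-k$ if $c_0<0$), the coefficients for $(a,c,1,n)$ satisfy
\begin{equation}\label{phiD}
\phi_{e_0(s)+ni}=\sum_{D\in\mathrm{Sol}}(-1)^{s+D}P(i-t(D))\qquad(i\in\mathbb Z).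
\end{equation}

\emph{Normalization.} If $\varepsilon=1$, let $D_0=0$, $D_1=v$, $\omega=0$; if $\varepsilon=-1$, let $D_0=v$, $D_1=0$, $\omega=1$. Put $\tau=t+\omega$. Then $\tau(D_0)=0$ and $\tau(D_1)=1$. By the choice of $\varepsilon$, both $D_1$ and $f$ have parity opposite to $D_0$; with the other choice $P(m-X)$ would enter below with a plus sign, and there would be no competition. Put
\[
X=\tau(f)=\frac a{2n}f\gamma+\frac{\varepsilon f}v+\omega\in\mathbb Z,\qquad \mathcal O=\mathrm{Sol}\setminus\{0,v,f\}.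
\]
With $j_m=e_0(s)+n(m-\omega)$ and $F_m=(-1)^{s+D_0}\phi_{j_m}$, \eqref{phiD} reads
\begin{equation}\label{F}
F_m=P(m)-P(m-1)-P(m-X)+\mathcal R(m),\qquad|\mathcal R(m)|\le\sum_{D\in\mathcal O}P(m-\tau(D)).
\end{equation}
When $a$ increases by $2n$, $X$ increases by $S:=f\gamma$. For example, for $u=2$, $v=5$ we have $w=4$, $f=8$, $\gamma=3$, $\varepsilon=-1$. The value $a=3$ satisfies \eqref{aclass} and gives $g=-19$, $c_0=1$, $s=-3$, $X=3$, $j_m=15+10(m-1)=5+10m$: this is \eqref{three}.

\begin{lemma}\label{lem:gap}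
There is $c_1>0$, depending only on $n$, such that for all large $a$ in the fixed class
\begin{equation}\label{gap}
\tau(D)\ge3X\quad\text{and}\quad\tau(D)\ge c_1D^2X\qquad(D\in\mathcal O).
\end{equation}
\end{lemma}
\begin{proof}
We first show $D(D-v)\ge\theta f\gamma$ on $\mathcal O$ with a constant $\theta>3$ depending only on $n$. Since $D(D-v)$ increases with $|D-v/2|$, by \eqref{order} it suffices to consider $D=f+v$ and $D=f+v-N$, the elements of $\mathcal O$ nearest to $v/2$ on either side. For $D=f+v$ the ratio to $f\gamma$ is $(f+v)/\gamma=(2v+\gamma)/\gamma>3$, as $\gamma<v$. For $D=f+v-N$ we need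
\[
(N-2v-\gamma)(N-v-\gamma)>3\gamma(v+\gamma).
\]
\begin{itemize}
\item $u\ge5$, so $v\ge7$: $N-2v-\gamma\ge3v-\gamma>v+\gamma$, and $N-v-\gamma\ge(u-1)v-(u-1)\ge\gamma(v-1)\ge3\gamma$.
\item $u=3$, $\gamma=1$, $v\ge5$: $(v-1)(2v-1)-3(v+1)=2v(v-3)-2>0$.
\item $u=3$, $\gamma=2$, so $v\equiv1\pmod3$, $v\ge7$: $(v-2)(2v-2)-6(v+2)=2v(v-6)-8>0$.
\item $u=2$, $\gamma=1$, $v\ge3$: $(2v-1)(3v-1)-3(v+1)=2v(3v-4)-2>0$.
\item $u=2$, $\gamma=3$, $v\ge5$: $(2v-3)(3v-3)-9(v+3)=6v(v-4)-18>0$.
\end{itemize}
Next, every $D\in\mathcal O$ satisfies $D<0$ or $D\ge f+v>2v$. In both cases $D(D-v)\ge|D|$ and $D(D-v)\ge D^2/2$. So \eqref{t} gives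
\[
\tau(D)\ge t(D)\ge\Bigl(\frac a{2n}-1\Bigr)D(D-v),\qquad\text{while}\qquad X\le\frac a{2n}f\gamma+\frac fv+1 .
\]
With $D(D-v)\ge\theta f\gamma$ and $\theta>3$, the first inequality in \eqref{gap} follows for large $a$. With $D(D-v)\ge D^2/2$, the second follows for large $a$, e.g.\ with $c_1=1/(8f\gamma)$.
\end{proof}

\subsection{Asymptotics of $P$}

We need smooth functions that describe $P(m)$ and $P(m)-P(m-1)$ up to an exponentially small relative error, with control of two derivatives. Recall $\mu=\pi\sqrt{2/3}$. Hardy and Ramanujan \cite{HR} (sharpened by Rademacher \cite{Rad}) proved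
\[
P(m)=E(m)+O(e^{1.4\sqrt m}),\qquad E(x)=\frac{e^{\mu y}}{4\sqrt3\,y^2}\Bigl(1-\frac1{\mu y}\Bigr),\quad y=\sqrt{x-\tfrac1{24}} .
\]
Let $G=\log E$ and $H(x)=\log\bigl(E(x)-E(x-1)\bigr)$ for large $x$. Put $\xi=x^{-1/2}$. Then $\mu y-\mu\sqrt x=\mu\bigl(\sqrt{1-\xi^2/24}-1\bigr)/\xi$, $\log y^2=\log x+\log(1-\xi^2/24)$ and $1/y=\xi/\sqrt{1-\xi^2/24}$. So $G(x)-\mu\sqrt x+\log x$ is analytic in $\xi$ near $0$. Replacing $x$ by $x-1$ replaces $\xi$ by $\xi/\sqrt{1-\xi^2}=\xi+O(\xi^3)$. Hence
\[
G(x-1)-G(x)=\mu\frac{\sqrt{1-\xi^2}-1}{\xi}-\log(1-\xi^2)+O(\xi^3)=-\tfrac\mu2\xi+O(\xi^2)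
\]
is analytic too. Therefore $1-e^{G(x-1)-G(x)}$ is $\frac\mu2\xi$ times an analytic function with value $1$ at $\xi=0$. Taking logarithms, we obtain
\begin{equation}\label{GH}
G(x)=\mu\sqrt x-\log x+\mathrm{const}+\tilde G(x),\qquad H(x)=\mu\sqrt x-\tfrac32\log x+\mathrm{const}+\tilde H(x),
\end{equation}
where $\tilde G,\tilde H$ are analytic in $\xi$ and vanish at $\xi=0$. Thus $\tilde G^{(i)},\tilde H^{(i)}=O(x^{-1/2-i})$ for $i=0,1,2$, as $\frac{d}{dx}=-\frac12\xi^3\frac{d}{d\xi}$. Since $\mu-1.4>1$,
\begin{equation}\label{PGH}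
P(m)=e^{G(m)}\bigl(1+O(e^{-\sqrt m})\bigr),\quad P(m)-P(m-1)=e^{H(m)}\bigl(1+O(e^{-\sqrt m})\bigr),\quad e^{H(m)}\sim\frac{\mu}{2\sqrt m}P(m).
\end{equation}

\subsection{The crossover}

For real $X$ put $h(x,X)=H(x)-G(x-X)$. By \eqref{PGH} its sign should decide which of $P(m)-P(m-1)$ and $P(m-X)$ is larger.

\begin{lemma}\label{lem:cross}
For large $X$, $h(\cdot,X)$ has a unique zero $x(X)$ in $[X^{3/2},X^3]$, and $x(X)$ is a $C^2$ function of $X$. With $L=\log x(X)$:
\begin{enumerate}
\item[(1)] $\mu X/\bigl(2\sqrt{x(X)}\bigr)=\frac12L+O(1)$;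
\item[(2)] $h_x=-\dfrac{L+O(1)}{4x(X)}$ for $|x-x(X)|\le1$;
\item[(3)] $x(X)/X\to\infty$ and $x''(X)=O(L^{-2})\to0$.
\end{enumerate}
\end{lemma}
\begin{proof}
In the window $[X^{3/2},X^3]$ we have $X/x\le X^{-1/2}$. By \eqref{GH},
\begin{align}
h&=\mu\bigl(\sqrt x-\sqrt{x-X}\bigr)-\tfrac12\log x+O(1),\label{h}\\
h_x&=-\frac{\mu X}{4x^{3/2}}\Bigl(1+O\bigl(\tfrac Xx\bigr)\Bigr)-\frac1{2x}+O\Bigl(\frac X{x^2}\Bigr)+O(x^{-3/2})<0 .\label{hx}
\end{align}
Indeed, in \eqref{h} the logarithms give $-\frac32\log x+\log(x-X)=-\frac12\log x+O(1)$. In \eqref{hx} the square roots give $\frac\mu2\bigl(x^{-1/2}-(x-X)^{-1/2}\bigr)$, and the logarithms give $-\frac3{2x}+\frac1{x-X}=-\frac1{2x}+O(X/x^2)$. We use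
\begin{equation}\label{roots}
\frac X{2\sqrt x}\le\sqrt x-\sqrt{x-X}=\frac X{\sqrt x+\sqrt{x-X}}\le\frac X{\sqrt x}.
\end{equation}
At $x=X^{3/2}$ we get $h\ge\frac\mu2X^{1/4}-\frac34\log X+O(1)>0$, and at $x=X^3$ we get $h\le\mu X^{-1/2}-\frac32\log X+O(1)<0$. So there is a unique zero. It lies in the interior of the window, and it is $C^2$ in $X$ by the implicit function theorem.

(1) Write $x=x(X)$. By \eqref{h} and \eqref{roots}, $X=O(\sqrt x\,L)$, so $X/x=O(Lx^{-1/2})$. Then $\sqrt x-\sqrt{x-X}=\frac X{2\sqrt x}+O(X^2x^{-3/2})=\frac X{2\sqrt x}+O(1)$, since $X^2x^{-3/2}=O(L^2x^{-1/2})$. Now \eqref{h} gives (1).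

(2) At $x=x(X)$, \eqref{hx} reads $h_x=-\frac1{2x}\bigl(\frac{\mu X}{2\sqrt x}+O(1)\bigr)$, because $\frac{\mu X}{2\sqrt x}\cdot\frac Xx=O(L^2x^{-1/2})$. By (1) this is $-\frac{L+O(1)}{4x}$. By (1), $x(X)$ is of exact order $X^2/L^2$, so points at distance at most $1$ from it stay in the window for large $X$, and passing to them changes the two main terms of \eqref{hx} only by factors $1+O(1/x)$.

(3) In the window $x/X\ge X^{1/2}$. Put $\zeta=x-X$ and differentiate $H(x)-G(\zeta)=0$ with respect to $X$, with $\zeta'=x'-1$: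
\[
x'=\frac{G'(\zeta)}{-h_x}=O\Bigl(\frac{x^{-1/2}}{L/x}\Bigr)=O\Bigl(\frac{\sqrt x}L\Bigr).
\]
Differentiating once more gives $H''(x)x'^2-G''(\zeta)(x'-1)^2+h_xx''=0$, that is,
\[
x''=-\frac{\bigl(H''(x)-G''(\zeta)\bigr)x'^2+G''(\zeta)(2x'-1)}{h_x}.
\]
By \eqref{GH}, $G''(\zeta)=O(x^{-3/2})$ and $H''(x)-G''(\zeta)=\frac\mu4(\zeta^{-3/2}-x^{-3/2})+O(x^{-2})=O(Xx^{-5/2})+O(x^{-2})=O(Lx^{-2})$. So both terms of the numerator are $O\bigl(1/(xL)\bigr)$. Dividing by $|h_x|$, which is of exact order $L/x$, gives $x''=O(L^{-2})$.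
\end{proof}

\subsection{Signs near the crossover}

Let $a$, and hence $X$, be large, let $m$ be an integer with $|m-x(X)|\le1$, and put $Y=e^{-\mu X/(2\sqrt m)}$. By Lemma~\ref{lem:cross}(1), $Y$ is of exact order $m^{-1/2}$. Implied constants depend only on $n$.

\emph{The remainder.} Let $d$ be an integer with $0\le d\le m/2$. From $P(k)=O(e^{\mu\sqrt k}/(k+1))$, the corresponding lower bound $e^{\mu\sqrt m}/m=O(P(m))$, and $\sqrt{m-d}\le\sqrt m-\frac d{2\sqrt m}$ we get
\[
P(m-d)=O\bigl(P(m)Y^{d/X}\bigr).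
\]
By \eqref{gap}, $\tau(D)/X\ge\max(3,c_1D^2)$ for $D\in\mathcal O$. Boundedly many $D$ have $c_1D^2<3$, and for the others $Y^{c_1D^2}\le Y^3\,2^{-(c_1D^2-3)}$ once $Y\le\frac12$. Hence the terms of the sum in \eqref{F} with $\tau(D)\le m/2$ add up to $O(P(m)Y^3)=O(P(m)m^{-3/2})$. The terms with $m/2<\tau(D)\le m$ have $c_1D^2\le m$; there are $O(\sqrt m)$ of them, each $O(e^{\mu\sqrt{m/2}})$, so they too give $O(P(m)m^{-3/2})$. The terms with $\tau(D)>m$ vanish. By \eqref{PGH},
\begin{equation}\label{R}
\mathcal R(m)=O(P(m)m^{-3/2})=O\bigl(e^{H(m)}/m\bigr).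
\end{equation}

\emph{The sign.} By Lemma~\ref{lem:cross}(2), $h(m,X)=O(L/x(X))$ is bounded, and $e^{G(m-X)}=e^{H(m)-h(m,X)}$. As $m-X\ge m/2$, \eqref{F}, \eqref{PGH} and \eqref{R} give
\begin{equation}\label{Fm}
F_m=e^{H(m)}\Bigl[1-e^{-h(m,X)}+O\Bigl(\frac1m\Bigr)\Bigr].
\end{equation}
Put $\delta=L^{-1/2}$. If $\delta\le|m-x(X)|\le1$, Lemma~\ref{lem:cross}(2) yields $|h(m,X)|\ge\sqrt L/(8x(X))$ for large $X$, with $h>0$ for $m<x(X)$ and $h<0$ for $m>x(X)$. Since $h\to0$, $|1-e^{-h}|\ge|h|/2$, which dominates the error $O(1/m)$. So for large $X$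
\begin{equation}\label{signs}
F_m>0\ \text{ if }x(X)-1\le m\le x(X)-\delta,\qquad F_m<0\ \text{ if }x(X)+\delta\le m\le x(X)+1 .
\end{equation}
Here one sees the role of the factor $3$ in Lemma~\ref{lem:gap}: at distance $\delta$ from the crossover the two competing terms differ, relative to $P(m)$, by an amount of order $\sqrt L\,m^{-3/2}$, and $Y^3$, of order $m^{-3/2}$, is just small enough.

\subsection{Conclusion}

Write the large $a$ in the fixed class as $a_0+2nk$, $k\ge0$. The corresponding delays are $X_k=X_0+Sk$. Let $\delta_k$ be the value of $\delta$ for $X=X_k$, and suppose that $\phi_j\phi_{j+n}<0$ occurs for only finitely many $k$.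

Then for every large $k$ there is an integer $m_k$ with $|m_k-x(X_k)|<\delta_k$. Otherwise $m=\lfloor x(X_k)\rfloor$ and $m+1$ both have distance at least $\delta_k$ from $x(X_k)$, and \eqref{signs} gives $F_m>0>F_{m+1}$. That is, $\phi_j\phi_{j+n}<0$ with $j=j_m$; here $j\ge0$ because $\phi_j\ne0$.

Since $\delta_k\to0$ and $x''\to0$,
\[
m_{k+2}-2m_{k+1}+m_k=\int_0^S\!\!\int_0^Sx''(X_k+\alpha+\beta)\,d\alpha\,d\beta+o(1)\longrightarrow0 .
\]
The left side is an integer, so it vanishes for all large $k$, and $m_k$ is eventually an affine function of $k$. But $m_k/k\sim x(X_k)/k\to\infty$ by Lemma~\ref{lem:cross}(3), since $X_k/k\to S>0$. This is a contradiction. So $\phi_j\phi_{j+n}<0$ occurs for infinitely many $a$, with $B=1$ and $n=uv$. By the scaling remark it occurs, with $B=t$, for every $n=tuv$. This proves Theorem~\ref{thm:negative} and, with Theorem~\ref{thm:positive}, Corollary~\ref{cor:class}. \qed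

\begin{thebibliography}{9}

\bibitem{FF} Feigin and Fuchs, Lecture Notes in Math.\ 1060, 1984.

\bibitem{HR} Hardy and Ramanujan, Proc.\ London Math.\ Soc.\ 17 (1918).

\bibitem{Mukhin} E.~Mukhin, \emph{Factorization of alternating sums of Virasoro characters}, arXiv:math/0601181 (2006).

\bibitem{Rad} Rademacher, 1937.

\bibitem{RC} Rocha-Caridi, MSRI Publ.\ 3, 1985.

\end{thebibliography}

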